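# Perfect sets in ${}^{\omega_1}\omega_1$, diamond, and the P-ideal dichotomy

## A copy of the reals with no perfect subset

Work in ZFC. Consider functions $x:\omega_1\to 2$ that are $0$ from $\omega$ on:
$$A_0=\{x\in{}^{\omega_1}2:\ x(\alpha)=0\text{ for all }\alpha\ge\omega\}.$$
This is a copy of the Cantor space sitting inside ${}^{\omega_1}\omega_1$, so $|A_0|=2^{\omega}$. Does it contain a perfect set? In ${}^{\omega_1}\omega_1$ the word needs a definition.

Let $\lambda$ be an uncountable regular cardinal. Subtrees of ${}^{<\lambda}\lambda$ are closed under initial segments, $|t|$ is the length of a node $t$, and $[T]$ is the set of cofinal branches of $T$, that is, of all $x\in{}^\lambda\lambda$ with $x{\restriction}\alpha\in T$ for every $\alpha<\lambda$. "Limit" always means nonzero limit.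

**Definition.** A subtree $T\subseteq{}^{<\lambda}\lambda$ is *${<}\lambda$-closed* if the union of every increasing sequence of nodes of $T$ of length $<\lambda$ is again in $T$. A *perfect subset* of ${}^\lambda\lambda$ is a set $[T]$, where $T\subseteq{}^{<\lambda}\lambda$ is a nonempty ${<}\lambda$-closed subtree in which every node has two incomparable extensions. For brevity we call such a tree $T$ *perfect*.

For example, ${}^\lambda2$ is perfect, as witnessed by $T={}^{<\lambda}2$. One small fact is used all the time: every node $s$ of a perfect tree lies on a branch in $[T]$. Indeed, two incomparable extensions of a node are both proper extensions (if one were the node itself, the other would extend it). So we can build a strictly increasing sequence of nodes starting at $s$, taking proper extensions at successor steps and unions at limits, which stay in $T$ by closure. After $\lambda$ steps the union is a branch.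

Now take $\lambda=\omega_1$ and suppose $[T]\subseteq A_0$ with $T$ perfect. Follow any branch up to a node $s\in T$ with $|s|\ge\omega$. The node $s$ has two incomparable extensions, and each extends to a branch. We obtain $b\ne b'$ in $[T]\subseteq A_0$ that agree below $|s|\ge\omega$. Both are $0$ from $\omega$ on, so $b=b'$, a contradiction. Hence $A_0$ has no perfect subset.

A second example shows what the closure condition does. Let $F\subseteq{}^{\omega_1}2$ be the set of $x$ taking the value $1$ only finitely often. It has size $\omega_1$, and in the tree of its initial segments every node splits; but that tree is not ${<}\omega_1$-closed. In fact $F$ has no perfect subset. Suppose $[T]\subseteq F$. All nodes of $T$ are in ${}^{<\omega_1}2$, since each lies on a branch. Start with any $s_0\in T$. Given $s_n$, take two incomparable extensions; at the first place where they differ one of them has the value $1$; call that one $s_{n+1}$. Then $\bigcup_ns_n\in T$ takes the value $1$ infinitely often, and it lies on a branch, which is not in $F$.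

The sets $A_0$ and $F$ differ in size: $|F|=\omega_1$, while $|A_0|=2^\omega$ might be larger.

**Definition.** A set $A\subseteq{}^\lambda\lambda$ has the *perfect set property* if it either contains a perfect subset or has size at most $\lambda$. The statement $PSP^{\omega_1}_{od}$ says that every subset of ${}^{\omega_1}\omega_1$ definable from an $\omega_1$-sequence of ordinals has the perfect set property.

The set $A_0$ is definable, so our computation has a consequence: *$PSP^{\omega_1}_{od}$ implies $2^\omega=\omega_1$*, that is, CH. One simple set forces a value of the continuum. What else about $\omega_1$ does this principle decide?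

## The P-ideal dichotomy and the statements to prove

The principle is not vacuous. Schlicht ("Perfect subsets of generalized Baire spaces and long games", arXiv:1703.10148 (2017)) showed: for any uncountable regular $\lambda$ with an inaccessible cardinal above it, there is a generic extension by a ${<}\lambda$-closed forcing in which every subset of ${}^\lambda\lambda$ definable from a $\lambda$-sequence of ordinals has the perfect set property. The paper is the source of a question about the compatibility of $PSP^{\omega_1}_{od}$ with the following combinatorial principle.

**Definition.** An ideal $\mathcal I$ of countable subsets of $\omega_1$, containing all finite subsets, is a *P-ideal* if for every family $\{A_n:n<\omega\}\subseteq\mathcal I$ there is $B\in\mathcal I$ with $A_n\subseteq^*B$ for all $n$, i.e. $A_n\setminus B$ is finite. A set $X\subseteq\omega_1$ is *orthogonal* to $\mathcal I$ if $X\cap A$ is finite for every $A\in\mathcal I$. The *P-ideal dichotomy* (for ideals of countable subsets of $\omega_1$) says that for every P-ideal $\mathcal I$ of countable subsets of $\omega_1$, either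

1. there is an uncountable $X\subseteq\omega_1$ with $[X]^{\le\omega}\subseteq\mathcal I$, or
2. $\omega_1=\bigcup_{n<\omega}X_n$ where each $X_n$ is orthogonal to $\mathcal I$.

Here is an example of a P-ideal. Split $\omega_1$ into uncountable pieces $Y_n$ $(n<\omega)$, and let $\mathcal I$ be the set of countable $A$ with $A\cap Y_n$ finite for all $n$. Given $A_n\in\mathcal I$, put $B=\bigcup_n\bigl(A_n\setminus(Y_0\cup\dots\cup Y_n)\bigr)$. Then $A_n\setminus B\subseteq A_n\cap(Y_0\cup\dots\cup Y_n)$ is finite, and $B\cap Y_m\subseteq\bigcup_{n<m}(A_n\cap Y_m)$ is finite. So $\mathcal I$ is a P-ideal. The second alternative holds, via the $Y_n$. The first fails: an uncountable $X$ has an infinite countable subset inside some $Y_n$, and that subset is not in $\mathcal I$. By contrast, the ideal of countable sets meeting only finitely many of the $Y_n$ is not a P-ideal: if $A_n\subseteq Y_n$ is countably infinite, any $B$ with $A_n\subseteq^*B$ for all $n$ meets every $Y_n$.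

The question is: is there, relative to suitable large cardinals if needed, a model of ZFC in which both $PSP^{\omega_1}_{od}$ and the P-ideal dichotomy for ideals of countable subsets of $\omega_1$ hold? The answer is no, and large cardinals do not help: the two statements contradict each other in ZFC.

For $\lambda=\mu^+$ and $S\subseteq\lambda$ stationary, $\diamondsuit(S)$ says: there are $d_\delta\in{}^\delta2$ $(\delta\in S)$ such that $\{\delta\in S:x{\restriction}\delta=d_\delta\}$ is stationary for every $x\in{}^\lambda2$. We write $\diamondsuit$ for $\diamondsuit(\omega_1)$. A *Suslin tree* is a tree of height $\omega_1$ with no uncountable chains and no uncountable antichains. $H(\lambda^+)$ is the set of all sets whose transitive closure has size at most $\lambda$.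

**Theorem 1.** Let $\mu$ be an infinite cardinal and $\lambda=\mu^+$. Suppose every subset of ${}^\lambda\lambda$ definable from a $\lambda$-sequence of ordinals has the perfect set property. Then $2^\mu=\lambda$, and $\diamondsuit(S)$ holds for every stationary $S\subseteq\lambda$. It suffices to assume the perfect set property for sets first-order definable over $(H(\lambda^+),\in)$ with parameters from $H(\lambda^+)$.

**Theorem 2.** If there is a Suslin tree, the P-ideal dichotomy for ideals of countable subsets of $\omega_1$ fails.

**Corollary.** There is no model of ZFC satisfying both $PSP^{\omega_1}_{od}$ and the P-ideal dichotomy for ideals of countable subsets of $\omega_1$.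

**Proof of the Corollary.** By Theorem 1 with $\mu=\omega$ and $S=\omega_1$, $PSP^{\omega_1}_{od}$ implies $\diamondsuit$. By Jensen's theorem, $\diamondsuit$ gives a Suslin tree. Apply Theorem 2. $\square$

Could CH, which cost us only a few lines, already do the job in place of $\diamondsuit$? No: Abraham and Todorcevic ("Partition properties of $\omega_1$ compatible with CH", Fund. Math. 152 (1997)) proved their dichotomy for P-ideals of countable subsets of $\omega_1$ consistent with CH. So the work lies in getting from CH up to $\diamondsuit$. (This remark is context and is not used below.)

## A Suslin tree refutes the dichotomy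

We prove Theorem 2. A Suslin tree has countable levels, since levels are antichains; so it has $\omega_1$ nodes, and we may take it to be $(\omega_1,\le_S)$. Let
$$\mathcal I=\{A\in[\omega_1]^{\le\omega}:\ \{s\in A:s\le_St\}\text{ is finite for every }t\}.$$
It is closed under subsets and finite unions and contains all finite sets, so it is an ideal of the required kind.

**Step 1: $\mathcal I$ is a P-ideal.** The aim is to diagonalize as in the example with the pieces $Y_n$. There are uncountably many $t$ to take care of, and the tree structure reduces them to countably many. Let $A_n\in\mathcal I$ for $n<\omega$. Choose $\delta<\omega_1$ such that all elements of $\bigcup_nA_n$ have height $<\delta$. There are countably many nodes of height $\le\delta$; enumerate them as $\{t_m:m<\omega\}$. The set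
$$F_n=\{s\in A_n:\ s\le_St_m\text{ for some }m\le n\}$$
is finite, being a union of $n+1$ finite sets. Put $B=\bigcup_n(A_n\setminus F_n)$. This is countable, and $A_n\setminus B\subseteq F_n$, so $A_n\subseteq^*B$.

It remains to see that $B\in\mathcal I$. If $s\in A_n\setminus F_n$ and $s\le_St_m$, then $m\le n$ is impossible, so $n<m$. Hence $\{s\in B:s\le_St_m\}\subseteq\bigcup_{n<m}\{s\in A_n:s\le_St_m\}$, which is finite. If $t$ has height $>\delta$, let $t'$ be its predecessor of height $\delta$. Elements of $B$ have height $<\delta$, so those below $t$ are exactly those below $t'$, and $t'$ is some $t_m$. So $B\in\mathcal I$.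

**Step 2: the first alternative fails.** We show that it would produce an uncountable antichain. Let $X$ be uncountable with $[X]^{\le\omega}\subseteq\mathcal I$. For each $t$ the set $\{s\in X:s\le_St\}$ is countable, because $t$ has countable height. So it belongs to $\mathcal I$, and applying the definition of $\mathcal I$ to this very $t$, it is finite. Let $X_n$ be the set of $s\in X$ with exactly $n$ elements of $X$ strictly below $s$; then $X=\bigcup_nX_n$. If $s<_Ss'$ are both in $X$, then $s'$ has strictly more elements of $X$ strictly below it than $s$ has, namely all those below $s$ and $s$ itself. So each $X_n$ is an antichain, and some $X_n$ is uncountable, a contradiction.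

**Step 3: the second alternative fails.** We show that it would produce an uncountable chain. Let $\omega_1=\bigcup_nX_n$ with each $X_n$ orthogonal to $\mathcal I$, and let $X=X_n$ be an uncountable one. Every countable antichain is in $\mathcal I$, since the elements below a given $t$ are pairwise comparable, so at most one of them is in the antichain. If $X$ contained an infinite antichain, a countably infinite part $A$ of it would be in $\mathcal I$ with $X\cap A=A$ infinite, against orthogonality. So $X$ contains no infinite antichain. Recall the Dushnik–Miller theorem $\omega_1\to(\omega_1,\omega)^2$: if the pairs from a set of size $\omega_1$ are colored with two colors, there is an uncountable set all of whose pairs have the first color or an infinite set all of whose pairs have the second. Color a pair from $X$ by "comparable" or "incomparable". The second outcome is excluded, so $X$ contains an uncountable chain, a contradiction. $\square$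

From here on everything concerns Theorem 1. You may read it with $\mu=\omega$, $\lambda=\omega_1$, $S=\omega_1$.

## Perfect trees as injections of ${}^\lambda2$

A perfect tree will be used only through a map that copies ${}^{<\lambda}2$ into it.

**Lemma 0.** Let $T\subseteq{}^{<\lambda}\lambda$ be a nonempty ${<}\lambda$-closed subtree in which every node has two incomparable extensions. There is $u:{}^{<\lambda}2\to T$ such that

- (a) $u(t^\frown0)$ and $u(t^\frown1)$ are incomparable extensions of $u(t)$;
- (b) $u(t)=\bigcup_{\xi<|t|}u(t{\restriction}\xi)$ for $|t|$ a limit.

Put $u^*(x)=\bigcup_{\xi<\lambda}u(x{\restriction}\xi)$ for $x\in{}^\lambda2$. Then $u^*$ is an injection of ${}^\lambda2$ into $[T]$. Moreover $u$ is injective on each ${}^\delta2$, $|u(t)|\ge|t|$, and $\{\xi<\lambda:|u(x{\restriction}\xi)|=\xi\}$ is club for each $x$. If $[T]\subseteq{}^\lambda2$, then $u$ takes values in ${}^{<\lambda}2$.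

**Proof.** Put $u(\emptyset)=\emptyset$, which is in $T$ because $T$ is nonempty and closed under initial segments. Given $u(t)$, choose two incomparable extensions of $u(t)$ in $T$ as $u(t^\frown0)$ and $u(t^\frown1)$. If $|t|$ is a limit, $\langle u(t{\restriction}\xi):\xi<|t|\rangle$ is an increasing sequence of nodes of length $<\lambda$, so its union is in $T$ by closure (and its length is below $\lambda$ by regularity). Take that union as $u(t)$.

Incomparable extensions are proper. So for each $x\in{}^\lambda2$ the map $\xi\mapsto|u(x{\restriction}\xi)|$ from $\lambda$ to $\lambda$ is strictly increasing, and by (b) it is continuous. Hence $|u(t)|\ge|t|$, and the fixed points form a club because $\lambda$ is regular and uncountable. It also follows that $u^*(x)$ has length $\lambda$. Each of its proper initial segments is an initial segment of some $u(x{\restriction}\xi)\in T$, so $u^*(x)\in[T]$.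

Let $t\ne t'$ have the same length, possibly $\lambda$, and let $\xi$ be least with $t(\xi)\ne t'(\xi)$. By (a), $u(t{\restriction}(\xi+1))$ and $u(t'{\restriction}(\xi+1))$ are incomparable. Therefore $u(t)$ and $u(t')$ are incomparable if the length is $<\lambda$, and $u^*(t)\ne u^*(t')$ if it is $\lambda$. Finally, if $[T]\subseteq{}^\lambda2$ and $t$ is given, pick $x\in{}^\lambda2$ with $t\subseteq x$; then $u(t)\subseteq u^*(x)\in[T]\subseteq{}^\lambda2$. $\square$

The argument of the first section now works for every $\mu$.

**Lemma 1.** Under the hypothesis of Theorem 1, $2^\mu=\lambda$.

**Proof.** Let $A_0=\{x\in{}^\lambda2:x(\alpha)=0\text{ for all }\alpha\ge\mu\}$, so $|A_0|=2^\mu$; it is definable from $\lambda$ and $\mu$. Suppose $[T]\subseteq A_0$ with $T$ perfect, and let $u$ be as in Lemma 0. Take $t\in{}^\mu2$, $x\supseteq t^\frown0$ and $x'\supseteq t^\frown1$ in ${}^\lambda2$. Then $u^*(x)\ne u^*(x')$ are elements of $A_0$ that both extend $u(t)$. So they agree below $|u(t)|\ge\mu$, and they are both $0$ from $\mu$ on, hence equal, a contradiction. So $A_0$ has no perfect subset, and by the perfect set property $2^\mu\le\lambda$. Since $2^\mu\ge\mu^+=\lambda$, equality holds. $\square$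

## Guessing with lists of length $\mu$

To get $\diamondsuit(S)$ we may list $\mu$ many guesses at each $\delta$ instead of a single one.

**Lemma 2 (Kunen).** Let $\lambda=\mu^+$ and let $S\subseteq\lambda$ be stationary. Suppose there are $D_\delta\subseteq{}^\delta2$ $(\delta\in S)$ with $|D_\delta|\le\mu$ such that $\{\delta\in S:x{\restriction}\delta\in D_\delta\}$ is stationary for every $x\in{}^\lambda2$. Then $\diamondsuit(S)$.

**Proof.** The plan is to read the $i$-th guess only on the $i$-th of $\mu$ many disjoint pieces of $\lambda$. If every resulting single-guess sequence failed, we could glue the $\mu$ many counterexamples into one $x$. Enlarging the lists does no harm, so assume each $D_\delta\ne\emptyset$ and write $D_\delta=\{d_\delta^i:i<\mu\}$, with repetitions if necessary. Fix a bijection $\pi:\lambda\times\mu\to\lambda$ and let $E$ be the set of $\delta<\lambda$ with $\pi[\delta\times\mu]=\delta$. It is club. Closedness is clear. For unboundedness, close off $\omega$ times under $\pi$ (restricted to $\delta\times\mu$, which has size at most $\mu<\lambda$) and under the first coordinate of $\pi^{-1}$. For $\delta\in S\cap E$ and $i<\mu$ let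
$$c^i_\delta(\alpha)=d^i_\delta(\pi(\alpha,i))\qquad(\alpha<\delta),$$
which makes sense since $\pi(\alpha,i)<\delta$. For $\delta\in S\setminus E$ let $c^i_\delta$ be constantly $0$.

Suppose that for no $i<\mu$ does $\langle c_\delta^i:\delta\in S\rangle$ witness $\diamondsuit(S)$. Choose $x_i\in{}^\lambda2$ and clubs $C_i$ with $x_i{\restriction}\delta\ne c_\delta^i$ for all $\delta\in S\cap C_i$. Define $x\in{}^\lambda2$ by $x(\pi(\alpha,i))=x_i(\alpha)$. Since $\mu<\lambda$, the set $E\cap\bigcap_{i<\mu}C_i$ is club. So there is $\delta\in S$ in it with $x{\restriction}\delta\in D_\delta$, say $x{\restriction}\delta=d_\delta^i$. Then for all $\alpha<\delta$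
$$c_\delta^i(\alpha)=d_\delta^i(\pi(\alpha,i))=x(\pi(\alpha,i))=x_i(\alpha),$$
so $x_i{\restriction}\delta=c^i_\delta$ with $\delta\in S\cap C_i$, a contradiction. $\square$

## The sets $A(h)$ of guessed points

From here to the end of the proof of Theorem 1 we assume the perfect set property as in Theorem 1 and suppose, toward a contradiction, that $S\subseteq\lambda$ is stationary and $\diamondsuit(S)$ fails. By Lemma 1, $|{}^{<\lambda}2|=\lambda\cdot2^\mu=\lambda$. Fix a bijection $e:\lambda\to{}^{<\lambda}2$. For $x\in{}^\lambda2$ define
$$f_x:\lambda\to\lambda,\qquad f_x(\delta)=e^{-1}(x{\restriction}\delta),$$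
the index of $x{\restriction}\delta$ in the list. For $h:\lambda\to\lambda$ let
$$A(h)=\{x\in{}^\lambda2:\ \{\delta\in S:f_x(\delta)<h(\delta)\}\text{ is stationary}\}.$$
In words: at $\delta$ we guess the first $h(\delta)$ entries of the list, at most $\mu$ many, and $A(h)$ is the set of $x$ that are guessed stationarily often. All sets in this proof are definable from $e$, $S$ and functions $h:\lambda\to\lambda$. These can be coded into one $\lambda$-sequence of ordinals: replace $e$ by the function sending $\langle i,\alpha\rangle$ to $e(i)(\alpha)$ if $\alpha<|e(i)|$ and to $2$ otherwise, replace $S$ by its characteristic function, and merge the three sequences with a definable pairing function on $\lambda$.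

Let us compute two of these sets. The function $f_x$ is injective, since the $x{\restriction}\delta$ have different lengths. If $f_x(\delta)<\delta$ held on a stationary set, then $f_x$ would be constant on a stationary set by Fodor's lemma, contradicting injectivity. So for $h(\delta)=\delta$ we get $A(h)=\emptyset$. For $h(\delta)=\delta+1$ it follows that $x\in A(h)$ iff $f_x(\delta)=\delta$, i.e. $x{\restriction}\delta=e(\delta)$, for stationarily many $\delta\in S$. So this $A(h)$ is the set of points guessed by the list $e$ itself, read as a single-guess sequence.

This suggests a first attempt. If some $A(h)$ were all of ${}^\lambda2$, Lemma 2 would give $\diamondsuit(S)$. That is too much to ask of a single $h$, but the perfect set property lowers the demand: it is enough that some $A(h)$ has more than $\lambda$ elements. For then $A(h)$ contains a perfect set, and guessing on a perfect set can be pulled back to guessing on ${}^\lambda2$. This is the content of the next claim, stated contrapositively.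

**Claim 1.** $|A(h)|\le\lambda$ for every $h:\lambda\to\lambda$.

**Proof.** Otherwise, by the perfect set property, $A(h)\supseteq[T]$ for some perfect $T$. Let $u$ be as in Lemma 0; its values are in ${}^{<\lambda}2$. For $\delta\in S$ let
$$D_\delta=\{t\in{}^\delta2:\ e^{-1}(u(t))<h(\delta)\}.$$
Since $u$ is injective on ${}^\delta2$, $|D_\delta|\le|h(\delta)|\le\mu$. Let $x\in{}^\lambda2$. As $u^*(x)\in A(h)$, there are stationarily many $\delta\in S$ with $e^{-1}(u^*(x){\restriction}\delta)<h(\delta)$. Intersecting with the club from Lemma 0, we may also require $|u(x{\restriction}\delta)|=\delta$. For these $\delta$ we have $u^*(x){\restriction}\delta=u(x{\restriction}\delta)$, so $x{\restriction}\delta\in D_\delta$. By Lemma 2, $\diamondsuit(S)$ holds, a contradiction. $\square$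

Here the first attempt stops. Nothing supplies an $h$ with $A(h)$ large. The sets $A(h)$ do cover ${}^\lambda2$, since $x\in A(f_x+1)$; but there are $2^\lambda$ many functions $h$, and a cover of ${}^\lambda2$ by that many sets of size at most $\lambda$ is no contradiction. We must look for a different definable set, and use Claim 1 as information about how the functions $f_x$ compare with one another.

## A definable ranking of ${}^\lambda2$ in $\lambda^+$ small levels

**Step 1: an order.** The aim is to turn Claim 1 into a statement about an order on ${}^\lambda2$. For $x,y\in{}^\lambda2$ put
$$y<^*x\iff\text{there is a club }C\subseteq\lambda\text{ with }f_y(\delta)<f_x(\delta)\text{ for all }\delta\in C\cap S.$$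
This relation is transitive (intersect two clubs) and irreflexive ($C\cap S\neq\emptyset$), so it is a strict partial order. It is well-founded: if $x_0>^*x_1>^*x_2>^*\cdots$, intersect the countably many clubs and pick $\delta\in S$ in the intersection; then $f_{x_0}(\delta)>f_{x_1}(\delta)>\cdots$ is an infinite descending sequence of ordinals. Now $y\not<^*x$ says that no club works, i.e. that the set of $\delta\in S$ with $f_x(\delta)\le f_y(\delta)$ meets every club. So for every $y$
$$\{x:y\not<^*x\}=\{x:\{\delta\in S:f_x(\delta)\le f_y(\delta)\}\text{ is stationary}\}=A(f_y+1),\tag{1}$$
and by Claim 1 this set has size at most $\lambda$. Each $y$ is below all but at most $\lambda$ many points.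

**Step 2: ranks.** We show that the rank function cuts ${}^\lambda2$ into exactly $\lambda^+$ levels of size at most $\lambda$. Let $\rho(x)=\sup\{\rho(y)+1:y<^*x\}$.

First, $\rho$ maps the set of predecessors of $x$ onto $\rho(x)$. Let $\alpha<\rho(x)$. There is $y<^*x$ with $\rho(y)\ge\alpha$; choose such a $y$ with $\rho(y)$ minimal. If $\rho(y)>\alpha$, there is $z<^*y$ with $\alpha\le\rho(z)<\rho(y)$, and $z<^*x$ by transitivity, contradicting minimality. So $\rho(y)=\alpha$.

Second, $\rho(x)<\lambda^+$. If $y<^*x$ then $x\not<^*y$, so the predecessors of $x$ lie in $\{y:x\not<^*y\}$, which has size at most $\lambda$ by (1). Since $\rho$ maps them onto $\rho(x)$, $|\rho(x)|\le\lambda$.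

Third, each level $\{x:\rho(x)=\alpha\}$ has size at most $\lambda$. Fix $y$ in the level (if there is one). Every $x$ in the level satisfies $y\not<^*x$, since $y<^*x$ gives $\rho(y)<\rho(x)$; apply (1).

Fourth, $\rho$ maps ${}^\lambda2$ onto $\lambda^+$. By the first two points the range of $\rho$ is an ordinal $\theta\le\lambda^+$. If $\theta<\lambda^+$, then ${}^\lambda2$ would be a union of at most $\lambda$ levels of size at most $\lambda$, contradicting $2^\lambda\ge\lambda^+$. So $\theta=\lambda^+$.

**Step 3: the filtration.** We record what the rest of the proof uses. For $\beta<\lambda^+$ let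
$$L_\beta=\{x\in{}^\lambda2:\rho(x)<\beta\}.\tag{2}$$
Then $|L_\beta|\le\lambda$, the $L_\beta$ are increasing, $L_\beta=\bigcup_{\beta'<\beta}L_{\beta'}$ for limit $\beta$, and $\bigcup_{\beta<\lambda^+}L_\beta={}^\lambda2$. Moreover every $Z\subseteq{}^\lambda2$ with $|Z|\le\lambda$ is contained in some $L_\beta$, because $\lambda^+$ is regular.

## A Bernstein set built from whole blocks

We want a definable set of size greater than $\lambda$ with no perfect subset. The standard device is a Bernstein set. List all perfect trees in a well-ordered sequence, and at each stage choose from the current tree a new point to put in and a new point to keep out. With a definable well-ordering of ${}^\lambda2$ at hand, such a set would be definable. But $\rho$ is only a ranking with ties, and up to $\lambda$ many points share a level. The instruction "take the least new point" no longer singles out a point, so the recursion is no longer a definition from $e$ and $S$.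

The way out is not to choose points at all. We put in or leave out entire blocks $\{x:\gamma\le\rho(x)<\gamma'\}$, alternately, and choose the endpoints so that the map $u^*$ belonging to a tree does not move points across the endpoints above the rank of its code. Then every perfect set has points in all late blocks, including those left out.

**Step 1: codes.** To compare trees with points, we code the maps $u$ by elements of ${}^\lambda2$, which have a rank. Fix a definable pairing function $\langle\cdot,\cdot\rangle$ on $\lambda$. Say that $c\in{}^\lambda2$ *codes* $u_c$ if $\{(i,j):c(\langle i,j\rangle)=1\}$ is the graph of a function $k:\lambda\to\lambda$, and the function $u_c:{}^{<\lambda}2\to{}^{<\lambda}2$ given by $u_c(e(i))=e(k(i))$ satisfies (a) and (b) of Lemma 0. For a code $c$ and $x\in{}^\lambda2$ write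
$$c\cdot x=u_c^*(x)=\bigcup_{\xi<\lambda}u_c(x{\restriction}\xi).$$
As in the proof of Lemma 0, (a) and (b) alone give that $|u_c(x{\restriction}\xi)|$ is strictly increasing in $\xi$, so $c\cdot x\in{}^\lambda2$, and that $x\mapsto c\cdot x$ is injective. Every $u:{}^{<\lambda}2\to{}^{<\lambda}2$ satisfying (a) and (b) has a code: let $k(i)=e^{-1}(u(e(i)))$ and let $c(\langle i,j\rangle)=1$ iff $j=k(i)$. As a simple case, the identity on ${}^{<\lambda}2$ satisfies (a) and (b); for its code $c$ we have $c\cdot x=x$.

**Step 2: closure points.** We single out the possible endpoints. Call $\beta<\lambda^+$ *closed* if for every code $c\in L_\beta$ and every $x\in{}^\lambda2$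
$$x\in L_\beta\iff c\cdot x\in L_\beta.\tag{3}$$
Both directions matter: from left to right, $c\cdot x$ does not climb above $\beta$ if $x$ was below; from right to left, $c\cdot x$ does not fall below $\beta$ if $x$ was not below. Let $\mathcal C$ be the set of closed $\beta<\lambda^+$. Note that $0\in\mathcal C$, since $L_0=\emptyset$.

**Claim 2.** $\mathcal C$ is club in $\lambda^+$.

**Proof.** *Unbounded.* Let $\beta_0<\lambda^+$. Given $\beta_n<\lambda^+$, consider the two sets
$$\{c\cdot x:\ c,x\in L_{\beta_n},\ c\text{ a code}\}\quad\text{and}\quad\{x:\ c\cdot x\in L_{\beta_n}\text{ for some code }c\in L_{\beta_n}\}.$$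
The first has size at most $\lambda\cdot\lambda=\lambda$. So has the second: for each of the at most $\lambda$ codes $c\in L_{\beta_n}$ the map $x\mapsto c\cdot x$ is injective, so at most $\lambda$ many $x$ are sent into $L_{\beta_n}$. Hence there is $\beta_{n+1}$ with $\beta_n<\beta_{n+1}<\lambda^+$ such that $L_{\beta_{n+1}}$ contains both sets. Let $\beta=\sup_n\beta_n<\lambda^+$; then $L_\beta=\bigcup_nL_{\beta_n}$. Let $c\in L_\beta$ be a code. If $x\in L_\beta$, then $c,x\in L_{\beta_n}$ for some $n$, so $c\cdot x\in L_{\beta_{n+1}}\subseteq L_\beta$. If $c\cdot x\in L_\beta$, then $c,c\cdot x\in L_{\beta_n}$ for some $n$, so $x\in L_{\beta_{n+1}}\subseteq L_\beta$. So $\beta$ is closed.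

*Closed.* Let $\beta<\lambda^+$ be a limit of elements of $\mathcal C$, and let $c\in L_\beta$ be a code. If $x\in L_\beta$, choose $\beta'\in\mathcal C\cap\beta$ with $c,x\in L_{\beta'}$; then $c\cdot x\in L_{\beta'}\subseteq L_\beta$. If $c\cdot x\in L_\beta$, choose $\beta'\in\mathcal C\cap\beta$ with $c,c\cdot x\in L_{\beta'}$; then $x\in L_{\beta'}\subseteq L_\beta$. So $\beta\in\mathcal C$. $\square$

**Step 3: the set.** We define the candidate and check that it is large. Let $\langle\gamma_i:i<\lambda^+\rangle$ enumerate $\mathcal C$ increasingly. Call $i$ *odd* if $i=\eta+n$ with $\eta$ zero or a limit and $n<\omega$ odd; otherwise $i$ is *even*. Since $\gamma_0=0$ and $\mathcal C$ is club, the intervals $[\gamma_i,\gamma_{i+1})$ partition $\lambda^+$. Define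
$$A=\{x\in{}^\lambda2:\ \rho(x)\in[\gamma_i,\gamma_{i+1})\text{ for some odd }i<\lambda^+\}.\tag{4}$$
The set $A$ is definable from $e$ and $S$. There are $\lambda^+$ many odd $i$, and for each of them there is $x\in A$ with $\rho(x)=\gamma_i$, because $\rho$ is onto $\lambda^+$. So $|A|\ge\lambda^+$.

**Claim 3.** $A$ has no perfect subset.

**Proof.** Suppose $[T]\subseteq A$ with $T$ perfect. Let $u$ be as in Lemma 0. Since $[T]\subseteq{}^\lambda2$, $u$ maps ${}^{<\lambda}2$ into ${}^{<\lambda}2$, so there is a code $c\in{}^\lambda2$ with $u_c=u$. The $\gamma_i$ with $i$ even are cofinal in $\lambda^+$, so we can choose an even $i$ with $c\in L_{\gamma_i}$. Choose $x$ with $\rho(x)=\gamma_i$. This $x$ sits at the very bottom of an even block; we show that $c\cdot x$ stays in that block.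

Since $x\notin L_{\gamma_i}$, $c\in L_{\gamma_i}$ and $\gamma_i$ is closed, (3) gives $c\cdot x\notin L_{\gamma_i}$. Since $x\in L_{\gamma_{i+1}}$, $c\in L_{\gamma_i}\subseteq L_{\gamma_{i+1}}$ and $\gamma_{i+1}$ is closed, (3) gives $c\cdot x\in L_{\gamma_{i+1}}$. So $\rho(c\cdot x)\in[\gamma_i,\gamma_{i+1})$ with $i$ even, whence $c\cdot x\notin A$. But $c\cdot x=u^*(x)\in[T]\subseteq A$, a contradiction. $\square$

So $A$ is definable from a $\lambda$-sequence of ordinals, has size greater than $\lambda$ and has no perfect subset. This contradicts the hypothesis of Theorem 1. Hence $\diamondsuit(S)$ holds for every stationary $S\subseteq\lambda$, and the first assertion of Theorem 1 is proved.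

## The same sets defined over $H(\lambda^+)$

It remains to prove the last sentence of Theorem 1. An element $a$ of $H(\lambda^+)$ can be coded by a relation on $\lambda$ describing the transitive closure of $\{a\}$, hence by a $\lambda$-sequence of ordinals. So a set definable over $H(\lambda^+)$ with parameters from $H(\lambda^+)$ is definable from a $\lambda$-sequence of ordinals, and the assumption in that sentence is indeed implied by the original one. We applied the perfect set property only to the sets $A_0$, $A(h)$ and $A$. We check that each is definable over $H(\lambda^+)$, using the fact that every subset of $H(\lambda^+)$ of size at most $\lambda$ is an element of $H(\lambda^+)$.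

**Step 1: $A_0$ and $A(h)$.** This is a matter of seeing which objects lie in $H(\lambda^+)$. All elements of ${}^\lambda2$, all subsets of $\lambda$ and all functions from $\lambda$ to $\lambda$ are in $H(\lambda^+)$, and so are $e$ and $S$. So $A_0$ is definable from $\lambda$ and $\mu$. "Club in $\lambda$" and "stationary in $\lambda$" are expressible, as they quantify only over ordinals below $\lambda$ and subsets of $\lambda$. Hence $A(h)$ is definable from $e,S,h$. If some $A(h)$ has more than $\lambda$ elements, the proof of Claim 1 gives the contradiction. Suppose from now on that all $A(h)$ have size at most $\lambda$, so that the results of the last two sections are available.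

**Step 2: $\rho$.** We replace the recursion by the existence of a witness inside $H(\lambda^+)$. The relation $<^*$ is definable over $H(\lambda^+)$ from $e$ and $S$. For each $x$ the set $P_x=\{y:y<^*x\}$ has size at most $\lambda$, so $P_x\in H(\lambda^+)$. The function $\rho{\restriction}(P_x\cup\{x\})$ also has size at most $\lambda$, with values below $\lambda^+$, so it is in $H(\lambda^+)$. Since $P_x\cup\{x\}$ is closed under predecessors, by transitivity, and $<^*$ is well-founded, $\rho{\restriction}(P_x\cup\{x\})$ is the only function $g$ on $P_x\cup\{x\}$ with $g(z)=\sup\{g(y)+1:y<^*z\}$ for all $z$ in its domain. Therefore $\rho(x)=\alpha$ iff $H(\lambda^+)$ satisfies: there are $P$ and $g$ such that $P$ is the set of all $y$ with $y<^*x$, $g$ is a function on $P\cup\{x\}$ satisfying this equation throughout its domain, and $g(x)=\alpha$. So $\rho$ is definable over $H(\lambda^+)$, and so is the relation $x\in L_\beta$; each $L_\beta$ is an element of $H(\lambda^+)$ by its size.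

**Step 3: $\mathcal C$ and $A$.** We follow the definitions through. A definable pairing function on $\lambda$ is an element of $H(\lambda^+)$. If $c$ is a code, then $u_c$ is a function on the set ${}^{<\lambda}2=\mathrm{ran}(e)$ of size $\lambda$, so $u_c\in H(\lambda^+)$. Hence "$c$ is a code" and the operation $c\cdot x$ are definable over $H(\lambda^+)$. Condition (3) quantifies over $c,x\in{}^\lambda2$ only, so $\mathcal C\subseteq\lambda^+$ is definable. For $\gamma\in\mathcal C$ the set $\mathcal C\cap\gamma$ and the isomorphism with its order type are in $H(\lambda^+)$, and $\gamma=\gamma_i$ where $i$ is the order type of $\mathcal C\cap\gamma$. The set $\mathcal C\cap(\rho(x)+1)$ contains $0$ and has a maximum because $\mathcal C$ is closed. So $x\in A$ iff the order type of $\mathcal C\cap\gamma$ is odd, where $\gamma=\max(\mathcal C\cap(\rho(x)+1))$. Thus $A$ is definable over $H(\lambda^+)$ from $e$ and $S$. This completes the proof of Theorem 1. $\square$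

## Explicit counterexamples, and Kurepa trees against $\diamondsuit^+$

The proof shows which sets misbehave. If $\lambda=\mu^+$ and either $2^\mu>\lambda$ or $\diamondsuit(S)$ fails for some stationary $S\subseteq\lambda$, then one of the sets $A_0$, $A(h)$, $A$ has size greater than $\lambda$ and no perfect subset. So $PSP^{\omega_1}_{od}$ is incompatible with any hypothesis that refutes $\diamondsuit(S)$ for some stationary $S\subseteq\omega_1$. In particular it is incompatible with Suslin's Hypothesis, since $\diamondsuit$ gives a Suslin tree, and with $MA_{\omega_1}$, since $MA_{\omega_1}$ contradicts CH.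

One cannot replace $\diamondsuit(S)$ by $\diamondsuit^+$ in the conclusion. By Jensen, $\diamondsuit^+$ yields a Kurepa tree, hence a downward closed $K\subseteq{}^{<\omega_1}2$ with countable levels and more than $\omega_1$ cofinal branches. We check that the closed set $[K]$ has no perfect subset. Suppose $[T]\subseteq[K]$ with $T$ perfect, let $u$ be as in Lemma 0, and let
$$\delta=\sup\{|u(t)|:t\in{}^{<\omega}2\}.$$
This is a supremum of countably many countable ordinals, so $\delta<\omega_1$. For $t\in{}^\omega2$ we have $u(t)=\bigcup_nu(t{\restriction}n)$, so $|u(t)|\le\delta$. Extend $u(t)$ to a branch $b_t\in[T]\subseteq[K]$; then $b_t{\restriction}\delta$ is a node of $K$ on level $\delta$. If $t\ne t'$, then $u(t)$ and $u(t')$ are incomparable of length at most $\delta$, so $b_t{\restriction}\delta\ne b_{t'}{\restriction}\delta$. This gives $2^\omega$ distinct nodes of $K$ on level $\delta$, while the levels of $K$ are countable, a contradiction. So $[K]$ has more than $\omega_1$ elements and no perfect subset. It is definable from $K$, which is a set of $\omega_1$ many countable sequences and can be coded by an $\omega_1$-sequence of ordinals. Hence $PSP^{\omega_1}_{od}$ implies $\diamondsuit(S)$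 for every stationary $S\subseteq\omega_1$ and refutes $\diamondsuit^+$.
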